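# Boxes with arm minus leg congruent to 1 modulo 3: the Betti numbers of $[\mathbb C^2/\mathbb Z_3]^{[n]}$

## 1. Trading the first column of a partition for a first row

Start with a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_\ell>0)$, drawn as left-justified rows of boxes, the longest row on top. Write $\ell(\lambda)=\ell$ for the number of rows, $|\lambda|$ for the number of boxes, $\lambda'$ for the conjugate partition (so $\lambda'_j$ is the height of column $j$), and put $\lambda_1=0$ if $\lambda=\emptyset$. Fix an integer $j$. Cut off the first column, which has height $\ell$, and lay a new row of length $\ell+3j-1$ on top of what remains: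
$$\lambda\ \longmapsto\ \mu=(\ell+3j-1,\ \lambda_1-1,\ \dots,\ \lambda_\ell-1)\qquad(\text{zeros dropped}).\tag{1}$$
The result is a partition if the new row is long enough. For instance, with $j=1$ the partition $(4,2,1)$ becomes $(5,3,1)$; with $j=0$ the partition $(1,1,1)$ becomes $(2)$; with $j=-1$ the partition $(1,1,1,1)$ becomes $\emptyset$. Plainly $|\mu|=|\lambda|+3j-1$.

The move does something less plain to a second quantity.

**Definition (arm, leg, $c$, $c_+$).** For a box $\square=(i,k)$ of $\lambda$ (row $i$, column $k\le\lambda_i$) the arm is $a(\square)=\lambda_i-k$, the number of boxes to its right, and the leg is $l(\square)=\lambda'_k-i$, the number of boxes below it. Put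
$$c(\lambda)=\#\{\square: a-l\equiv 1 \bmod 3\},\qquad c_+(\lambda)=\#\{\square: a>0,\ a-l\equiv 1 \bmod 3\}.$$

Write down $a-l$ in every box of $(4,2,1)$: the rows read $1,1,1,0$; then $0,0$; then $0$. So $c=3$. For $(5,3,1)$ the rows read $2,2,1,1,0$; then $1,1,0$; then $0$. So $c=4$. The move with $j=1$ raised $c$ by $1$. In $(1,1,1)$ the values are $-2,-1,0$, so $c=1$; in $(2)$ they are $1,0$, so $c=1$. The move with $j=0$ left $c$ alone. In $(1,1,1,1)$ the values are $-3,-2,-1,0$, so $c=1$, while $c(\emptyset)=0$: the move with $j=-1$ lowered $c$ by $1$.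

**Lemma 1.** Fix $j\in\mathbb Z$. The map (1) is a bijection from $\{\lambda:\lambda_1-\ell(\lambda)\le3j\}$, with $\emptyset$ removed if $j=0$, onto $\{\mu:\mu_1-\ell(\mu)\ge3j-2\}$. It satisfies
$$|\mu|=|\lambda|+3j-1,\qquad c(\mu)=c(\lambda)+j .$$

We prove this in Section 5. The bijection is that of Bressoud and Zeilberger, *Bijecting Euler's partitions-recurrence*, Amer. Math. Monthly 92 (1985); everything we need about it is proved below.

What is it for? If one ignores $c$, the family of these moves, one for each $j$, proves Euler's pentagonal recurrence for the number of partitions of $n$. That the same moves shift $c$ by exactly $j$ puts a variable $t$ into that recurrence. We shall see that this $t$ records the degree in the cohomology of a moduli space of $\mathbb Z_3$-invariant ideals, and that the recurrence with $t$ gives all Betti numbers of that space.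

## 2. Invariant ideals of the plane and a product formula

Let $\mathbb Z_3=\langle\zeta\rangle$, with $\zeta$ a primitive cube root of unity, act on $\mathbb C^2$ by $\zeta\cdot(x,y)=(\zeta x,\zeta y)$.

**Definition (equivariant Hilbert scheme).** $\mathrm{Hilb}^n(\mathbb C^2)$ parametrizes ideals $I\subset\mathbb C[x,y]$ with $\dim_{\mathbb C}\mathbb C[x,y]/I=n$, that is, subschemes of $\mathbb C^2$ of length $n$. The group $\mathbb Z_3$ acts on it, and
$$H_n=\left[\mathbb C^2/\mathbb Z_3\right]^{[n]}=\mathrm{Hilb}^n(\mathbb C^2)^{\mathbb Z_3}$$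
is the moduli space of $\mathbb Z_3$-invariant ideals of colength $n$.

Gusein-Zade, Luengo and Melle-Hernández conjectured a product formula for the even Betti numbers of all $H_n$ together. The problem of proving or disproving it is taken here from Deborah Castro and Dustin Ross, "Topology of Z_3 equivariant Hilbert schemes", arXiv:1810.05750 (2018). The conjecture is true. Let $b_k$ be the $k$th Betti number and set
$$G=\sum_\lambda q^{|\lambda|}t^{c(\lambda)},\qquad F=\sum_\lambda q^{|\lambda|}t^{c_+(\lambda)},\qquad E_j=q^{j(3j+1)/2}\,t^{j(j+1)/2}\quad(j\in\mathbb Z).$$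

**Theorem A (the conjecture).** $H_n$ has no odd cohomology, and
$$1+\sum_{n>0,\,k\ge 0} b_{2k}(H_n)t^kq^n=F=\prod_{m\ge1}\frac1{(1-t^{m-1}q^{3m-2})(1-t^mq^{3m-1})(1-t^{m-1}q^{3m})}.$$
In particular (put $t=0$) $H_n$ has exactly $\lfloor n/3\rfloor+1$ connected components.

**Theorem B (refinement by the rank $\lambda_1-\ell(\lambda)$).** $G\cdot\sum_{j\in\mathbb Z}(-1)^jE_j=1$. More precisely, for $j\ge1$,
$$\sum_{\lambda:\ \lambda_1-\ell(\lambda)\ge 3j-2}q^{|\lambda|}t^{c(\lambda)}=\frac{\sum_{i\ge j}(-1)^{i-j}E_i}{E_{j-1}\,\sum_{i\in\mathbb Z}(-1)^iE_i}.$$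

There is also a version for surfaces, Theorem C, which we state in Section 7 once its vocabulary is available.

Let us see $H_1,H_2,H_3$ by hand. The product in Theorem A begins $1+q+(1+t)q^2+(2+t)q^3+\cdots$.

For $n=1$, an invariant point must be the origin, so $H_1$ is a point.

For $n=2$, orbits off the origin have three elements, so the support is the origin. A length-2 subscheme at the origin is a tangent direction, and scalars fix every direction. So $H_2=\mathbb P^1$, with $b_0=b_2=1$.

For $n=3$, an invariant ideal $I$ is graded by degree modulo $3$. If its support is the origin, then $I\supset\mathfrak m^3$ with $\mathfrak m=(x,y)$; the degrees $0,1,2$ in $\mathbb C[x,y]/\mathfrak m^3$ carry different characters, so $I$ is homogeneous, and its quotient has Hilbert function $(1,2)$ or $(1,1,1)$. Hence $I=\mathfrak m^2$ or $I=(f)+\mathfrak m^3$ with $f$ a nonzero linear form. Otherwise $I$ is the ideal of a free orbit $\{z,\zeta z,\zeta^2z\}$, which lies on the line $L$ through $0$ and $z$ and is determined by $z^{\otimes 3}\in L^{\otimes3}$, $z^{\otimes 3}\ne0$; the value $0$ corresponds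 to $(f)+\mathfrak m^3$ with $L=\{f=0\}$. So the ideals other than $\mathfrak m^2$ form the total space of $L^{\otimes 3}=\mathcal O(-3)$ over the $\mathbb P^1$ of lines. We shall see in Section 3 that $\mathfrak m^2$ is an isolated point. So $H_3$ is $\mathrm{Tot}\,\mathcal O_{\mathbb P^1}(-3)$ together with a point: $b_0=2$, $b_2=1$, in agreement with $2+t$.

On the side of partitions, $(2),(1,1)$ have $c=c_+=1$ and $c=c_+=0$, so the coefficient of $q^2$ in both $F$ and $G$ is $1+t$. For $n=3$ the values of $(c,c_+)$ on $(3),(2,1),(1,1,1)$ are $(1,1),(0,0),(1,0)$. So the coefficient of $q^3$ is $2+t$ in $F$ and $1+2t$ in $G$. The two series differ first here, because of the box with $a=0$, $l=2$ in $(1,1,1)$.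

## 3. Torus weights: Betti numbers as partition counts

**Proposition 2.** $H_n$ has no odd cohomology, and $b_{2k}(H_n)=\#\{\lambda\vdash n:\ c_+(\lambda)=k\}$. That is, $1+\sum_{n>0,k\ge0} b_{2k}(H_n)t^kq^n=F$.

We use the following textbook facts. $\mathrm{Hilb}^n(\mathbb C^2)$ is smooth (Fogarty), with tangent space $\mathrm{Hom}(I,\mathbb C[x,y]/I)$ at $I$. The fixed locus of a finite (or reductive) group acting on a smooth variety is smooth, and its tangent space is the invariant part. The Hilbert–Chow morphism $\mathrm{Hilb}^n(\mathbb C^2)\to\mathrm{Sym}^n\mathbb C^2$, which sends a subscheme to its support with multiplicities, is projective. And we use the theorem of Białynicki-Birula: if $\mathbb C^*$ acts on a smooth quasi-projective variety $X$ with finitely many fixed points, then for each fixed point $p$ the attracting set $\{x:\lim_{\tau\to0}\tau\cdot x=p\}$ is locally closed and isomorphic to $\mathbb A^{d_p^+}$, where $d_p^+$ is the number of positive weights on $T_pX$.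

**Step 1: tangent weights.** The purpose is to read off $T H_n$ at the torus-fixed points. The torus $T=(\mathbb C^*)^2$ acts by $(x,y)\mapsto(t_1x,t_2y)$ on points. It commutes with $\mathbb Z_3$, which sits in $T$ by $\zeta\mapsto(\zeta,\zeta)$; so $T$ acts on $H_n$, a smooth closed subvariety of $\mathrm{Hilb}^n(\mathbb C^2)$. A $T$-stable subspace of $\mathbb C[x,y]$ is spanned by monomials, so the $T$-fixed points are the monomial ideals. They are all $\mathbb Z_3$-invariant, and they can be labelled by the partitions $\lambda\vdash n$, the box $(i,k)$ standing for the monomial $x^{i-1}y^{k-1}\notin I$, so that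
$$T_\lambda\mathrm{Hilb}^n=\sum_{\square\in\lambda}\big(t_1^{\,l+1}t_2^{-a}+t_1^{-l}t_2^{\,a+1}\big)\tag{2}$$
(Ellingsrud–Strømme, Invent. Math. 87 (1987); Nakajima, *Lectures on Hilbert schemes*, Prop. 5.8). To fix the conventions, look at $(x^2,y)$, labelled $(1,1)$. Nearby ideals are $(x^2-\alpha x-\beta,\ y-\gamma x-\delta)$, and the parameters $\alpha,\beta,\gamma,\delta$ scale by $t_1,t_1^2,t_2t_1^{-1},t_2$. Formula (2) gives $t_1^2+t_1^{-1}t_2$ for the upper box ($a=0,l=1$) and $t_1+t_2$ for the lower one, as it should.

Restricted to $\mathbb Z_3$, the first term in (2) is invariant iff $l+1-a\equiv0$, that is, $a-l\equiv1$, and the second iff $a+1-l\equiv0$, that is, $l-a\equiv1\pmod 3$. The tangent space $T_\lambda H_n$ is the sum of these invariant terms. For $\lambda=(2,1)$, the ideal $\mathfrak m^2$, all three boxes have $a-l=0$, so the tangent space is $0$ and $\mathfrak m^2$ is an isolated point of $H_3$.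

**Step 2: a one-parameter subgroup.** The purpose is to choose one with no zero weights and to count the negative weights. Take $\tau\mapsto(\tau,\tau^K)$ with $K>n$. Since $1\le l+1\le n<K$, the weight $l+1-aK$ of a first term is negative if $a>0$, positive if $a=0$, and never $0$. The weight $-l+(a+1)K$ of a second term is positive. So the numbers $d_\lambda^\pm$ of positive and negative weights on $T_\lambda H_n$ are
$$d^-_\lambda=c_+(\lambda),\qquad d^+_\lambda=\#\{\square:l-a\equiv1\}+\#\{\square:a=0,\ -l\equiv1\},\tag{3}$$
congruences being modulo $3$, and $d_\lambda^++d_\lambda^-=\dim T_\lambda H_n$.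

**Step 3: the $\mathbb C^*$-fixed points are the monomial ideals.** A point of $H_n$ fixed by $\mathbb C^*$ has support fixed pointwise by $\mathbb C^*$, as the group is connected and the support is finite. The only fixed point in $\mathbb C^2$ is $0$. So the $\mathbb C^*$-fixed locus of $H_n$ is closed in the fiber of Hilbert–Chow over $n\cdot0$, hence projective; it is smooth, and it is $T$-stable since $T$ is commutative. Each of its connected components is stable under the connected group $T$, hence contains a $T$-fixed point by Borel's fixed point theorem. There its tangent space is the weight-$0$ part of $T_\lambda H_n$, which is $0$. So each component is a single monomial ideal.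

**Step 4: limits exist, and $H_n$ is a union of cells.** The action on $\mathrm{Sym}^n\mathbb C^2$ contracts everything to $n\cdot 0$ as $\tau\to0$. So for $x\in H_n$ the image of the orbit map $\mathbb C^*\to H_n$ in $\mathrm{Sym}^n\mathbb C^2$ extends over $\tau=0$, and since $H_n\to\mathrm{Sym}^n\mathbb C^2$ is proper, the orbit map itself extends. Hence $\lim_{\tau\to0}\tau\cdot x$ exists; it is a fixed point. By Białynicki-Birula, $H_n=\bigsqcup_{\lambda\vdash n}X_\lambda$ with $X_\lambda\cong\mathbb A^{d_\lambda^+}$.

**Step 5: an equivariant closed embedding.** The purpose is to order the cells so that we can add them one layer at a time. Let $P$ be the space of polynomials of degree $\le n$, and let $I$ have colength $n$. We claim that $P\to\mathbb C[x,y]/I$ is surjective and that $I$ is generated by $I\cap P$. Fix a monomial order that refines degree. The standard monomials (those outside the initial ideal) form a basis of the quotient, there are $n$ of them, and every divisor of a standard monomial is standard. If $x^ay^b$ is standard, its $(a+1)(b+1)$ divisors are too, so $a+b+1\le(a+1)(b+1)\le n$;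 this gives surjectivity. If $x^ay^b$ is a minimal generator of the initial ideal, its proper divisors are standard, so $a+b\le(a+1)(b+1)-1\le n$; an element of $I$ with this leading monomial has degree at most $n$, and such elements form a Gröbner basis, so they generate $I$.

By surjectivity, $I\mapsto I\cap P$ is a morphism from $\mathrm{Hilb}^n(\mathbb C^2)$ to a Grassmannian of subspaces of $P$ (the kernel of a surjective map of vector bundles is a subbundle). Compose it with the Plücker embedding into a projective space $\mathbb P(V)$. This map is equivariant for a linear action on $V$, and injective since $I\cap P$ generates $I$. Moreover $\mathrm{Sym}^n\mathbb C^2$ is a closed subvariety of an affine space $\mathbb A^b$, by the coordinates $\sum_i x_i^\alpha y_i^\beta$ with $1\le\alpha+\beta\le n$, which generate the ring of symmetric functions; they have the positive weights $\alpha+K\beta$. Together we obtain an equivariant injective morphism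
$$H_n\longrightarrow\mathbb P(V)\times\mathbb A^b .$$
It is proper because its composition with the projection to $\mathbb A^b$ is proper. A continuous, proper, injective map is a homeomorphism onto a closed subset, and we regard $H_n$ as this closed subset.

**Step 6: a filtration whose layers are disjoint unions of cells.** Let $X_{\ge\omega}\subset H_n$ be the closed subset of points $([v],u)$ such that $v$ has no components of weight $<\omega$. On $X_{\ge\omega}\setminus X_{\ge\omega+1}$ the component $v_\omega$ is nonzero, and dividing $\tau\cdot v=\sum_{w\ge\omega}\tau^wv_w$ by $\tau^\omega$ shows that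
$$\lim_{\tau\to0}\tau\cdot([v],u)=([v_\omega],0).$$
This depends continuously on the point and takes finitely many values, the fixed points. So the layer $X_{\ge\omega}\setminus X_{\ge\omega+1}$ is a disjoint union of cells $X_\lambda$, each open and closed in it.

**Step 7: homology.** Let $C$ be a connected component of $H_n$; it contains each cell that it meets, since cells are connected. We write $\lambda\in C$ when the fixed point $\lambda$ lies in $C$. Recall that Borel–Moore homology (with $\mathbb Q$-coefficients) of $\mathbb A^d$ is $\mathbb Q$ in degree $2d$ and zero otherwise, and that a closed subset $Z\subset X$ with complement $U$ gives a long exact sequence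
$$\cdots\to H^{BM}_k(Z)\to H^{BM}_k(X)\to H^{BM}_k(U)\to H^{BM}_{k-1}(Z)\to\cdots.$$
Apply it to $Z=X_{\ge\omega+1}\cap C$, $X=X_{\ge\omega}\cap C$, by descending induction on $\omega$ (the sets are empty for $\omega$ large and all of $C$ for $\omega$ small). All odd groups of $Z$ and $U$ vanish, so those of $X$ vanish, and the even ranks add. Hence $H^{BM}_{odd}(C)=0$ and $b_{2i}^{BM}(C)=\#\{\lambda\in C:d_\lambda^+=i\}$. Since $C$ is smooth, Poincaré duality reads $H^k(C)\cong H^{BM}_{2\dim C-k}(C)$, and $\dim C-d^+_\lambda=d^-_\lambda=c_+(\lambda)$. So the odd cohomology vanishes and $b_{2k}(C)=\#\{\lambda\in C:c_+(\lambda)=k\}$. Sum over $C$. This proves Proposition 2. $\square$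

Theorem A is now a statement about partitions: $F$ is the product.

## 4. Deleting rows three at a time

A product of geometric series, one for each $r\ge1$, invites us to build partitions row by row. In the product for $F$ the factor with $q^r$ carries $t^{w(r)}$, where $w(3m-2)=m-1$, $w(3m-1)=m$, $w(3m)=m-1$. One would like each row of length $r$ to contribute $w(r)$ to $c_+$. This is false already for $n=3$: on $(3),(2,1),(1,1,1)$ the statistic $c_+$ is $1,0,0$, while $\sum_iw(\lambda_i)$ is $0,1,0$. The distributions agree, but not partition by partition.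

The failure is easy to locate. Deleting one row of length $s$ lowers by one the leg of every box above it in columns $\le s$, and so moves $a-l$ to another class modulo $3$. For example, deleting the bottom row of $(2,1)$ turns the corner box from $a-l=0$ into $a-l=1$: the partition shrinks and $c_+$ grows. But legs matter only modulo $3$, so what we may delete is three equal rows. This does not reach the product, yet it removes the awkward condition $a>0$.

**Proposition 3.**
$$F=G\prod_{s\ge1}\dfrac{1-t^sq^{3s}}{1-t^{s-1}q^{3s}}.$$

**Step 1: the effect of deleting three equal rows.** Suppose $\lambda$ has at least three rows of length $s$, and delete three consecutive ones. In the other rows arms do not change, and legs are unchanged or drop by $3$ (the latter for boxes above the deleted rows in columns $\le s$). So the other rows contribute the same to $c$ and to $c_+$ as before. In each column $k\le s$ the three deleted boxes have the same arm $s-k$ and three consecutive legs, so exactly one of them satisfies $a-l\equiv1$. Thus $c$ drops by $s$. For $c_+$ we count only the columns with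 arm $s-k>0$, so $c_+$ drops by $s-1$.

**Step 2: on the remaining partitions $c=c_+$.** Let $\mathcal P_0$ be the set of partitions in which each part has multiplicity at most $2$, and let $\lambda\in\mathcal P_0$. A box with $a=0$ in a row of length $s$ lies in column $s$, so its leg counts lower rows of length exactly $s$; hence $l\le1$. But $a=0$ and $a-l\equiv1$ would force $l\equiv2\pmod3$. So no box with $a=0$ is counted in $c(\lambda)$.

**Step 3: assembly.** Write each multiplicity of $\lambda$ as $3p_s+\rho_s$ with $\rho_s\in\{0,1,2\}$. This identifies partitions with pairs consisting of an element of $\mathcal P_0$ (multiplicities $\rho_s$) and a finitely supported sequence $(p_s)$. With $R=\sum_{\lambda\in\mathcal P_0}q^{|\lambda|}t^{c(\lambda)}=\sum_{\lambda\in\mathcal P_0}q^{|\lambda|}t^{c_+(\lambda)}$, Step 1 gives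
$$G=R\prod_{s\ge1}\frac1{1-t^sq^{3s}},\qquad F=R\prod_{s\ge1}\frac1{1-t^{s-1}q^{3s}},$$
and Proposition 3 follows by division. $\square$

So Theorem A is equivalent to the formula
$$G=\prod_{m\ge1}\frac{1}{(1-t^mq^{3m})(1-t^mq^{3m-1})(1-t^{m-1}q^{3m-2})}.\tag{4}$$
Row by row still fails: a single row of length $r$ has $c=\lfloor (r+1)/3\rfloor$ (its arms are $0,\dots,r-1$, and we count those $\equiv1$), which is exactly the power of $t$ beside $q^r$ in (4), but $c(2,1)=0$ while the rows of length $2$ and $1$ alone contribute $1+0$. The way forward is that the reciprocal of (4) is, by the Jacobi triple product, a sparse alternating series, namely $\sum_j(-1)^jE_j$; we check this in Section 6. So (4) amounts to a recurrence for the coefficients of $G$, and for this a size-changing bijection that shifts $c$ by a constant is the right tool. That is Lemma 1.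

The passage from $F$ to $G$ is needed here. The move (1) does not shift $c_+$ by $j$: with $j=0$ it sends $(1,1,1)$, where $c_+=0$, to $(2)$, where $c_+=1$.

## 5. The boundary path of a partition and the residue count

We now prove Lemma 1.

**Step 1: the map (1) is well defined into the target.** Let $\lambda_1-\ell\le3j$ with $(\lambda,j)\ne(\emptyset,0)$. Then $\ell+3j\ge\lambda_1$, so $\ell+3j-1\ge\lambda_1-1$. Also $\ell+3j-1\ge0$: we have $\ell+3j\ge\lambda_1\ge0$, and if $\ell+3j=0$ then $\lambda_1=0$, so $\lambda=\emptyset$, $\ell=0$ and $j=0$, which is excluded. So $\mu$ is a partition with $\mu_1=\ell+3j-1$ and $\ell(\mu)\le\ell+1$, whence $\mu_1-\ell(\mu)\ge3j-2$. The size is $|\mu|=\ell+3j-1+|\lambda|-\ell=|\lambda|+3j-1$.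

**Step 2: the inverse map.** Given $\mu$ with $\mu_1-\ell(\mu)\ge3j-2$, recover the height of the lost column as $T=\mu_1-3j+1$. The hypothesis says $T\ge\ell(\mu)-1$. We claim $T\ge0$. This is clear if $\mu\ne\emptyset$. If $\mu=\emptyset$, then $T=1-3j\ge-1$, and $T\ne-1$ because $3\nmid2$. Now put
$$\lambda=(\mu_2+1,\dots,\mu_{T+1}+1),\qquad \mu_i=0\text{ for }i>\ell(\mu),$$
a partition with exactly $T$ parts; as $T+1\ge\ell(\mu)$, no part of $\mu$ is forgotten. If $T\ge1$, then $\lambda_1=\mu_2+1\le\mu_1+1=T+3j$, so $\lambda_1-\ell(\lambda)\le3j$ and $\lambda\neq\emptyset$. If $T=0$, then $\lambda=\emptyset$ and $3j=\mu_1+1\ge1$, so $j\ge1$ and $\emptyset$ lies in the source. In both cases $(\lambda,j)\ne(\emptyset,0)$.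

The maps are mutually inverse. From $\lambda$ we get $\mu_1=\ell+3j-1$, so $T=\ell$, and $\mu_{i+1}+1=\lambda_i$ for $i\le\ell$. From $\mu$ we get $\ell(\lambda)=T$ and first row $T+3j-1=\mu_1$, followed by $\mu_2,\dots,\mu_{T+1}$, after which $\mu$ has only zeros.

**Step 3: reduce $c(\mu)-c(\lambda)$ to the column and the row.** Put
$$T=\ell(\lambda),\qquad M=T+3j-1\ge0,\qquad \eta=(\lambda_1-1,\dots,\lambda_T-1).$$
Since $\lambda_1-1\le M$, the partition $\eta$ fits in a rectangle with $T$ rows and $M$ columns. Now $\lambda$ is $\eta$ with a column of height $T$ added on the left, and $\mu$ is $\eta$ with a row of length $M$ added on top. In both, the boxes coming from $\eta$ keep their arms and legs: a new column on the left lengthens no arm or leg of an old box, and neither does a new row on top. The new box in row $i$ of $\lambda$ has $(a,l)=(\eta_i,\,T-i)$. The new box in column $s$ of $\mu$ has $(a,l)=(M-s,\,\eta'_s)$. So the conditions $a-l\equiv1$ read $\eta_i+i\equiv T+1$ and $\eta'_s+s\equiv M-1$. Since $M\equiv T-1\pmod3$, we have $M-1\equiv T-2\equiv T+1$; both conditions ask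 for the same residue. Thus
$$c(\lambda)=c(\eta)+A,\qquad A=\#\{1\le i\le T:\ \eta_i+i\equiv T+1\},$$
$$c(\mu)=c(\eta)+B,\qquad B=\#\{1\le s\le M:\ \eta'_s+s\equiv T+1\}.$$

**Step 4: read $A$ and $B$ along the boundary of $\eta$.** The purpose is to see $A$ and $B$ as counts of steps of one path. Use coordinates with $x$ to the right and $y$ downward. The boundary of $\eta$ in the rectangle runs from $(0,T)$ to $(M,0)$ and consists of one step
$$(\eta_i,i)\to(\eta_i,i-1)\quad\text{for each row }i\le T,\qquad (s-1,\eta'_s)\to(s,\eta'_s)\quad\text{for each column }s\le M.$$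
Follow the height $h=x+y$, which goes from $T$ to $M$. A row step lowers $h$ by $1$, starting from the height $\eta_i+i$. A column step raises $h$ by $1$, arriving at the height $\eta'_s+s$. Therefore $A$ is the number of down-steps $v+1\to v$ with $v\equiv T\pmod3$, and $B$ is the number of up-steps $v\to v+1$ with $v\equiv T\pmod3$.

For $\lambda=(4,2,1)$, $j=1$ we have $T=3$, $M=5$, $\eta=(3,1,0)$, and the heights along the path are $3,2,3,2,3,4,3,4,5$. The only relevant level is $v=3$, with one down-step $4\to3$ and two up-steps $3\to4$. So $A=1$, $B=2$, and with $c(\eta)=2$ we find $c(\lambda)=3$ and $c(\mu)=4$ again.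

**Step 5: count net crossings.** For each integer $v$, a path of unit steps from height $T$ to height $M$ crosses between $v$ and $v+1$ with
$$(\text{up-steps }v\to v+1)-(\text{down-steps }v+1\to v)=\begin{cases}1&\text{if }T\le v<M,\\-1&\text{if }M\le v<T,\\0&\text{otherwise.}\end{cases}$$
Hence $B-A$ does not depend on the shape of $\eta$. Sum over $v\equiv T\pmod3$, with $M-T=3j-1$.

If $j\ge1$, the $v\equiv T$ in $[T,\,T+3j-2]$ are $T,T+3,\dots,T+3(j-1)$, so $B-A=j$. If $j\le0$, the $v\equiv T$ in $[T+3j-1,\,T-1]$ are $T-3,T-6,\dots,T+3j$ (none if $j=0$), so $B-A=-|j|=j$. In both cases $c(\mu)-c(\lambda)=B-A=j$. $\square$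

## 6. Telescoping to a pentagonal identity with $t$

Write $G_{\ge s}$ and $G_{\le s}$ for the parts of the sum $G$ with $\lambda_1-\ell(\lambda)\ge s$, respectively $\le s$.

**Step 1: Lemma 1 as an equation.** The exponents of $E_j$ are chosen so that
$$\frac{E_j}{E_{j-1}}=q^{3j-1}t^j,$$
since $\tfrac{j(3j+1)-(j-1)(3j-2)}2=\tfrac{6j-2}{2}=3j-1$ and $\tfrac{j(j+1)-(j-1)j}{2}=j$. So Lemma 1 says
$$E_{j-1}\,G_{\ge3j-2}=E_j\,(G_{\le3j}-\delta_{j,0})\qquad(j\in\mathbb Z),\tag{5}$$
the term $\delta_{j,0}$ accounting for the removed $\emptyset$.

**Step 2: the alternating sum telescopes.** Sums over $j$ converge in $\mathbb Z[t][[q]]$, because $E_j$ has $q$-order $j(3j+1)/2$, which tends to infinity in both directions. Split $G=G_{\le3j}+G_{\ge3j+1}$. Equation (5) with $j+1$ in place of $j$ reads $E_jG_{\ge3j+1}=E_{j+1}(G_{\le3j+3}-\delta_{j+1,0})$. Hence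
$$\sum_j(-1)^jE_jG=\sum_j(-1)^jE_jG_{\le3j}+\sum_j(-1)^jE_{j+1}(G_{\le3j+3}-\delta_{j+1,0}).$$
With $i=j+1$ the second sum is $-\sum_i(-1)^iE_iG_{\le3i}+E_0$. Everything cancels but $E_0=1$:
$$G\cdot\sum_{j\in\mathbb Z}(-1)^jE_j=1.\tag{6}$$

**Step 3: the refinement by rank.** For $j\ge1$ there is no $\delta$, and (5) reads $E_{j-1}G_{\ge3j-2}=E_jG-E_jG_{\ge3j+1}$. The last term is again of the form on the left, with $j+1$ for $j$. Iterating, with remainders $E_iG_{\ge3i+1}$ whose $q$-order tends to infinity, we get
$$E_{j-1}G_{\ge3j-2}=G\sum_{i\ge j}(-1)^{i-j}E_i .$$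
Substituting $G=1/\sum_i(-1)^iE_i$ from (6) gives the formula of Theorem B. This proves Theorem B. $\square$

As a test take $j=1$. The right side of Theorem B is $(tq^2-t^3q^7+\cdots)G=tq^2+tq^3+(t+t^2)q^4+\cdots$. On the left, the partitions of size at most $4$ with $\lambda_1-\ell(\lambda)\ge1$ are $(2)$ and $(3)$ with $c=1$, $(4)$ with $c=1$, and $(3,1)$, where $a-l$ is $1,1,0$ and then $0$, with $c=2$.

**Step 4: the product.** The Jacobi triple product in $\mathbb Z[[\alpha,\beta]]$ is
$$\sum_{j\in\mathbb Z}(-1)^j\alpha^{j(j+1)/2}\beta^{j(j-1)/2}=\prod_{m\ge1}(1-\alpha^m\beta^m)(1-\alpha^m\beta^{m-1})(1-\alpha^{m-1}\beta^m).$$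
Put $\alpha=tq^2$, $\beta=q$. On the left the exponent of $t$ is $j(j+1)/2$ and that of $q$ is $j(j+1)+\tfrac{j(j-1)}2=\tfrac{j(3j+1)}2$, so the left side is $\sum_j(-1)^jE_j$. On the right the factors become $1-t^mq^{3m}$, $1-t^mq^{3m-1}$ and $1-t^{m-1}q^{3m-2}$. By (6), $G$ is the reciprocal of this product, which is (4).

**Step 5: conclusion for $F$.** By Proposition 3 the factors $1/(1-t^mq^{3m})$ of (4) are replaced by $1/(1-t^{m-1}q^{3m})$:
$$F=\prod_{m\ge1}\frac1{(1-t^{m-1}q^{3m-2})(1-t^mq^{3m-1})(1-t^{m-1}q^{3m})}.$$
By Proposition 2, $F$ is the generating series of the even Betti numbers and the odd cohomology vanishes. At $t=0$ only the factors with $m=1$ of the first and third kind survive, so $\sum_nb_0(H_n)q^n=1/((1-q)(1-q^3))$ with $H_0$ a point, whence $b_0(H_n)=\lfloor n/3\rfloor+1$. This proves Theorem A; the conjecture is true. $\square$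

## 7. Surfaces with isolated scalar fixed points

The same count of weights, with the opposite sign, describes subschemes supported at the origin, and this lets us pass from $\mathbb C^2$ to other surfaces. The formula lives in the Grothendieck ring.

**Definition (Grothendieck ring).** $K_0(\mathrm{Var}_{\mathbb C})$ is generated by the isomorphism classes $[X]$ of complex varieties, with relations $[X]=[Z]+[X\setminus Z]$ for $Z\subset X$ closed, and product $[X][Y]=[X\times Y]$. Put $\mathbb L=[\mathbb A^1]$.

For example $[\mathbb P^n]=1+\mathbb L+\dots+\mathbb L^n$. A finite decomposition of $X$ into locally closed, or just constructible, pieces expresses $[X]$ as the sum of the classes of the pieces. A bijective morphism preserves classes, as does an injective one onto its constructible image: in characteristic $0$ it is a piecewise isomorphism. Write $Z_X(x)=\sum_n[\mathrm{Sym}^nX]x^n$. If $Z\subset X$ is closed, then $Z_X=Z_Z\,Z_{X\setminus Z}$; and since $\mathrm{Sym}^n\mathbb P^1=\mathbb P^n$,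
$$Z_{\mathbb P^1}(x)=\sum_n(1+\mathbb L+\dots+\mathbb L^n)x^n=\frac1{(1-x)(1-\mathbb Lx)} .$$
Göttsche's formula (*On the motive of the Hilbert scheme of points on a surface*, Math. Res. Lett. 8 (2001)) says, for a smooth quasi-projective surface $X$,
$$\sum_m[X^{[m]}]x^m=\prod_{k\ge1}Z_X(\mathbb L^{k-1}x^k).\tag{7}$$

**Theorem C.** Let $S$ be a smooth quasi-projective complex surface with a $\mathbb Z_3$-action whose fixed locus consists of $N$ isolated points, at each of which a generator acts on the tangent plane by a nontrivial scalar. Let $H_n(S)=(S^{[n]})^{\mathbb Z_3}$, let $\langle H_n(S)\rangle=\sum_C\mathbb L^{-\dim C}[C]\in K_0(\mathrm{Var}_{\mathbb C})[\mathbb L^{-1}]$ (sum over connected components $C$), and let $\hat Y\to S/\mathbb Z_3$ be the minimal resolution. Then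
$$\sum_n\langle H_n(S)\rangle q^n=\Big(\sum_m \mathbb L^{-2m}[\hat Y^{[m]}]\,q^{3m}\Big)\prod_{k\ge1}\left(\frac{1-\mathbb L^{-k}q^{3k}}{(1-\mathbb L^{1-k}q^{3k-2})(1-\mathbb L^{-k}q^{3k-1})}\right)^{N}.\tag{8}$$
If $S$ is projective, then with $E(X;u,v)=\sum(-1)^{p+r}h^{p,r}(X)u^pv^r$,
$$\sum_nE(H_n(S);u,v)q^n=\Big(\sum_mE(\hat Y^{[m]};u,v)q^{3m}\Big)\prod_{k\ge1}\left(\frac{1-(uv)^kq^{3k}}{(1-(uv)^{k-1}q^{3k-2})(1-(uv)^kq^{3k-1})}\right)^N .\tag{9}$$

Two examples of the setting. For $S=\mathbb C^2$ we have $N=1$ and $\hat Y=\mathrm{Tot}\,\mathcal O_{\mathbb P^1}(-3)$, of class $\mathbb L(1+\mathbb L)$. From Section 2, $\langle H_3\rangle=\mathbb L^{-2}(\mathbb L^2+\mathbb L)+1=2+\mathbb L^{-1}$. On the right of (8) the coefficient of $q^3$ is $\mathbb L^{-2}[\hat Y]=1+\mathbb L^{-1}$ plus the $q^3$-coefficient of $(1-\mathbb L^{-1}q^3)/((1-q)(1-\mathbb L^{-1}q^2))$, which is $(1+\mathbb L^{-1})-\mathbb L^{-1}=1$. For a projective example take $E_0=\mathbb C/\mathbb Z[\zeta]$ and $S=E_0\times E_0$ with $\zeta$ acting diagonally. As $1-\zeta$ has norm $3$, multiplication by $\zeta$ has $3$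 fixed points on $E_0$, so $N=9$, and on all tangent planes $\zeta$ is a scalar. Here $H_1(S)$ is $9$ points, and the coefficient of $q$ in (9) is $9$, from the factor $(1-q)^{-9}$.

**Step 1: the punctual series for $\mathbb C^2$ as a partition sum.** Let $H_{n,0}\subset H_n$ be the locus of subschemes supported at $0$. We claim that it is the set of points that have a limit in $H_n$ as $\tau\to\infty$, for the subgroup $\tau\mapsto(\tau,\tau^K)$ of Section 3. Indeed $H_{n,0}$ is projective and $\mathbb C^*$-stable, so its points have limits. If the support is not just the origin, some coordinate of its image in $\mathbb A^b$ is nonzero, and it is multiplied by a positive power of $\tau$, so there is no limit. Apply Białynicki-Birula to the inverse action: its attracting sets are locally closed cells $\mathbb A^{d_\lambda^-}$, and their union is $H_{n,0}$. So for each component $C$ of $H_n$, $C\cap H_{n,0}$ is the disjoint union of cells $\mathbb A^{d^-_\lambda}$, $\lambda\in C$. Since $\dim C=d^+_\lambda+d_\lambda^-$,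
$$F_0:=\sum_nq^n\sum_C\mathbb L^{-\dim C}[C\cap H_{n,0}]=\sum_\lambda q^{|\lambda|}t^{d_\lambda^+}\Big|_{t=\mathbb L^{-1}} .$$

**Step 2: evaluation of $F_0$.** We repeat the argument of Proposition 3 for the two numbers in (3), $d_\lambda^+=\#\{l-a\equiv1\}+\#\{a=0,\,-l\equiv1\}$. Deleting three consecutive rows of length $s$ does not change the contribution of the other rows to either number. In each of the $s$ columns the three deleted boxes have equal arms and consecutive legs, so exactly one has $l-a\equiv1$: the first number drops by $s$. The deleted boxes with $a=0$ are those in column $s$, and exactly one of them has $-l\equiv1$: the second number drops by $1$. On $\mathcal P_0$ the second number is $0$, because $a=0$ forces $l\le1$ there, while $-l\equiv1$ means $l\equiv2$. So with $R^*=\sum_{\lambda\in\mathcal P_0}q^{|\lambda|}t^{\#\{l-a\equiv1\}}$,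
$$\sum_\lambda q^{|\lambda|}t^{d^+_\lambda}=R^*\prod_{s\ge1}\frac1{1-t^{s+1}q^{3s}},\qquad \sum_\lambda q^{|\lambda|}t^{\#\{l-a\equiv1\}}=R^*\prod_{s\ge1}\frac1{1-t^sq^{3s}} .$$
Conjugation of partitions exchanges arms and legs, so the last series is $G$. By (4),
$$F_0=\prod_{k\ge1}\frac{1}{(1-t^{k-1}q^{3k-2})(1-t^kq^{3k-1})(1-t^{k+1}q^{3k})},\qquad t=\mathbb L^{-1}.\tag{10}$$

**Step 3: invariant subschemes of $S$ split.** Let $p_1,\dots,p_N$ be the fixed points and $U=S\setminus\{p_1,\dots,p_N\}$. A group of order $3$ without fixed points acts freely, so $\pi:U\to U/\mathbb Z_3$ is étale and $U/\mathbb Z_3$ is a smooth quasi-projective surface. By descent along $\pi$, the invariant finite subschemes of $U$ are the $\pi^{-1}(W)$ with $W\subset U/\mathbb Z_3$ finite, and the length of $\pi^{-1}(W)$ is three times that of $W$. So each invariant $Z\subset S$ of length $n$ is uniquely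
$$Z=Z_1\sqcup\dots\sqcup Z_N\sqcup\pi^{-1}(W),$$
with $Z_i$ invariant of length $n_i$ supported at $p_i$, $W\in(U/\mathbb Z_3)^{[m]}$, and $n=\sum n_i+3m$.

**Step 4: the local pieces and the local dimension.** The purpose is to compare the $Z_i$ with $H_{n_i,0}$ and to find $\dim_ZH_n(S)$. Since $\mathbb Z_3$ is finite, we may average: $\mathfrak m\to\mathfrak m/\mathfrak m^2$ at $p_i$ has an equivariant splitting on the completion, so $\widehat{\mathcal O}_{S,p_i}\cong\mathbb C[[x,y]]$ equivariantly, with the linear scalar action; after choosing the generator, it is the action of $\zeta$. An ideal of colength $n_i$ supported at $p_i$ contains $\mathfrak m^{n_i}$, by Nakayama's lemma. So the invariant ones are the invariant ideals of colength $n_i$ in $\mathbb C[x,y]/(x,y)^{n_i}$, and they are parametrized by $H_{n_i,0}$. Moreover $\mathrm{Hom}(I,\mathcal O/I)$ depends only on the completion, so the invariant tangent spaces $\mathrm{Hom}(I,\mathcal O/I)^{\mathbb Z_3}$ agree with those of $H_{n_i}$.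

$S^{[n]}$ is smooth, hence so is $H_n(S)$, and its tangent space $\mathrm{Hom}(I_Z,\mathcal O_Z)^{\mathbb Z_3}$ splits over the parts of $Z$ in Step 3. The part at $p_i$ has dimension $\dim_{Z_i}H_{n_i}$. The free part is
$$\mathrm{Hom}(\pi^*I_W,\pi^*\mathcal O_W)^{\mathbb Z_3}=\mathrm{Hom}(I_W,(\pi_*\pi^*\mathcal O_W)^{\mathbb Z_3})=\mathrm{Hom}(I_W,\mathcal O_W),$$
of dimension $2m$. So
$$\dim_ZH_n(S)=\sum_i\dim_{Z_i}H_{n_i}+2m.\tag{11}$$

**Step 5: stratification.** For each $(n_1,\dots,n_N,m)$ with $\sum n_i+3m=n$ and each choice of components $C_i$ of $H_{n_i}$, the disjoint union of families defines a morphism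
$$\prod_i(C_i\cap H_{n_i,0})\times(U/\mathbb Z_3)^{[m]}\longrightarrow H_n(S).$$
By Step 3 these morphisms are injective, and their images are disjoint and cover $H_n(S)$. By (11) the image lies in the union $D_d$ of the components of dimension $d=\sum_i\dim C_i+2m$. So $[D_d]$ is the sum of the classes of the products with this $d$. Multiply by $\mathbb L^{-d}$ and sum over $d$ and $n$:
$$\sum_n\langle H_n(S)\rangle q^n=F_0^{\,N}\sum_m\mathbb L^{-2m}[(U/\mathbb Z_3)^{[m]}]q^{3m}.\tag{12}$$

**Step 6: from $U/\mathbb Z_3$ to $\hat Y$.** Blow up the points $p_i$ on $S$. As $\mathbb Z_3$ acts on the tangent planes by scalars, it fixes the exceptional curves pointwise, so the quotient of the blow-up is smooth. In it each singular point of $S/\mathbb Z_3$, of type $\frac13(1,1)$, is replaced by a $\mathbb P^1$ of self-intersection $-3$; there is no exceptional $(-1)$-curve, so this quotient is the minimal resolution $\hat Y$. Hence $[\hat Y]=[U/\mathbb Z_3]+N(1+\mathbb L)$, with $\hat Y$ decomposed into $U/\mathbb Z_3$ and $N$ projective lines, and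
$$Z_{U/\mathbb Z_3}(x)=Z_{\hat Y}(x)\big((1-x)(1-\mathbb Lx)\big)^N .$$
Apply (7) to $U/\mathbb Z_3$ and to $\hat Y$ with $x=\mathbb L^{-2}q^3$. The $k$-th argument is $\mathbb L^{k-1}x^k=\mathbb L^{-k-1}q^{3k}$, hence
$$\sum_m\mathbb L^{-2m}[(U/\mathbb Z_3)^{[m]}]q^{3m}=\Big(\sum_m\mathbb L^{-2m}[\hat Y^{[m]}]q^{3m}\Big)\prod_{k\ge1}\big((1-\mathbb L^{-k-1}q^{3k})(1-\mathbb L^{-k}q^{3k})\big)^N .$$
Insert this and (10) into (12). In (10) with $t=\mathbb L^{-1}$ the third factor is $1/(1-\mathbb L^{-k-1}q^{3k})$; it cancels against the first factor here, and what remains is (8).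

**Step 7: Hodge numbers for projective $S$.** For smooth projective $X$ the polynomial $E(X;u,v)$ is the value at $[X]$ of a ring homomorphism $K_0(\mathrm{Var}_{\mathbb C})\to\mathbb Z[u,v]$ (defined by the mixed Hodge structure on compactly supported cohomology), which sends $\mathbb L$ to $uv$. If $S$ is projective, then $H_n(S)$ is closed in $S^{[n]}$, so its components are smooth and projective; $\hat Y$ is a quotient of a projective surface by a finite group, hence projective, and the components of $\hat Y^{[m]}$ are smooth and projective of dimension $2m$. For such a component $C$ of dimension $e$, the duality $h^{p,r}=h^{e-p,e-r}$ gives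
$$(uv)^{-e}E(C;u,v)=\sum(-1)^{p+r}h^{p,r}(C)\,u^{p-e}v^{r-e}=E(C;u^{-1},v^{-1}).$$
So applying $E$ to (8) turns $\langle H_n(S)\rangle$ into $E(H_n(S);u^{-1},v^{-1})$, turns $\mathbb L^{-2m}[\hat Y^{[m]}]$ into $E(\hat Y^{[m]};u^{-1},v^{-1})$, and replaces $\mathbb L$ by $uv$ in the product. Replacing $(u,v)$ by $(u^{-1},v^{-1})$ gives (9). This proves Theorem C. $\square$
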